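# Concurrent lines, parallel lines, and the sumset constant $\beta(U)$

Throughout, groups are commutative and written additively, and $|X|$ is the number of elements of a finite set $X$.

## 1. A first guess: dimensions of subsets control $\beta$

Fix a finite nonempty set $U$ in a commutative group $G$ and ask how much the sumset $A+B$ must grow when $U$ is added as a third summand, compared with the geometric mean of $|A|$ and $|B|$. The number that records this is
$$\beta(U)=\inf_{A,B}\frac{|A+B+U|}{|A|^{1/2}|B|^{1/2}},$$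
the infimum being over all finite nonempty $A,B\subset G$. Which features of $U$ decide $\beta(U)$? The first guess is: the dimensions of its subsets.

**Definition (dimension).** For a finite nonempty $X\subset G$ let $H=\langle X-X\rangle$ be the smallest subgroup such that $X$ lies in one coset of $H$. It is finitely generated, so $H\cong T\times\mathbb Z^d$ with $T$ a finite torsion group. The integer $d$ is $\dim X$.

For example, $\{0,2,6\}\subset\mathbb Z$ has $H=2\mathbb Z$ and dimension $1$. Every nonempty subset of $\mathbb Z/6$ has dimension $0$. The set $\{(0,0),(1,1),(5,5)\}\subset\mathbb Z^2$ has dimension $1$, and $\{0,e_1,e_2\}\subset \mathbb Z^2$ has dimension $2$. In $\mathbb Z^k$ this is the usual affine dimension. A two-point set $\{u,u'\}$ has dimension $0$ exactly when $u-u'$ has finite order.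

The guess appears as a conjecture in "An analytic approach to cardinalities of sumsets" by Dávid Matolcsi, Imre Ruzsa, George Shakan and Dmitrii Zhelezov (arXiv:2003.04075, 2020).

**Conjecture (Linear matroid conjecture).** Let $U,V$ be finite sets of equal cardinality in any commutative groups (possibly different ones) and $\varphi:U\to V$ a bijection. If $\dim\varphi(U')\le\dim U'$ for every nonempty $U'\subset U$, then $\beta(V)\le\beta(U)$. In particular, if always $\dim\varphi(U')=\dim U'$, then $\beta(V)=\beta(U)$.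

## 2. Points, segments and triangles by hand

Two elementary facts carry most of the counting. For nonempty finite $X_1,\dots,X_k\subset\mathbb Z$,
$$|X_1+\dots+X_k|\ge\sum_i|X_i|-(k-1).\tag{1}$$
For $k=2$, with $x_1<\dots<x_m$ and $y_1<\dots<y_n$, the chain $x_1+y_1<\dots<x_m+y_1<x_m+y_2<\dots<x_m+y_n$ has $m+n-1$ terms; for larger $k$ use induction. In any group,
$$|X+Y|\ge\max(|X|,|Y|)\ge\sqrt{|X||Y|}.\tag{2}$$
By (2), $\beta(U)\ge1$ always. Also $U'\subset U$ implies $\beta(U')\le\beta(U)$, and $\beta$ does not change under translations or automorphisms of the group.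

*One point.* With $A=B=\{0\}$ we get $\beta(U)\le 1$, so $\beta(U)=1$.

*A set $U\subset\mathbb Z$ with at least two elements.* By (1), $|A+B+U|\ge|A|+|B|+|U|-2\ge|A|+|B|\ge2\sqrt{|A||B|}$, so $\beta(U)\ge2$. If $U\subset\{0,\dots,K\}$ up to translation, then $A=B=\{0,\dots,M-1\}$ gives at most $(2M-1+K)/M\to2$. So $\beta(U)=2$, no matter how many points $U$ has or how they are spaced.

*The triangle $\{0,e_1,e_2\}\subset\mathbb Z^2$.* With $A=B=\{0\}$ we get $3$. With $A=B=\{(x,y):x,y\ge0,\ x+y<M\}$, the set $A+B+U$ is $\{x,y\ge0,\ x+y\le2M-1\}$, and the ratio is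
$$\frac{M(2M+1)}{M(M+1)/2}=\frac{4M+2}{M+1},$$
which is $3$ for $M=1$, then $\frac{10}3$, and increases to $4$. Here larger sets do worse than a single point. (We prove $\beta=3$ in Section 6.)

These examples show two competing strategies, a single point and a big box. In general, write $n_U$ for the number of classes of $U$ under the relation "$u-u'$ has finite order". For instance $\{(0,0),(1,0),(0,1)\}\subset\mathbb Z/2\times\mathbb Z$ has $n_U=2$ and dimension $1$. Then
$$\beta(U)\le2^{\dim U},\qquad \beta(U)\le n_U.\tag{3}$$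
To see this, let $H=\langle U-U\rangle\cong T\times\mathbb Z^d$ and translate so that $U\subset H$. For $A=B=T\times\{0,\dots,M-1\}^d$ we have $|A+B+U|\le|T|(2M+K)^d$ with $K$ independent of $M$; divide by $|A|=|T|M^d$ and let $M\to\infty$. For $A=B=T$ we have $|A+B+U|=|T+U|=|T|n_U$.

So far the guess looks good: both bounds in (3) depend only on dimensions of subsets.

## 3. Parallel lines are cheap, and the dimension function cannot see them

There are strategies between the point and the full box: take a box inside a smaller subgroup. Let $U\subset\mathbb Z^k$, let $L\subset\mathbb Z^k$ be a subgroup with basis $b_1,\dots,b_m$, and suppose that $U$ meets exactly $s$ cosets of $L$. Then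
$$\beta(U)\le2^m s.\tag{4}$$
Take $A=B=\{\sum c_ib_i:0\le c_i<M\}$. The part of $A+B+U$ in each of the $s$ cosets lies in a translate of a box with at most $(2M+K)^m$ points, $K$ independent of $M$. Divide by $M^m$.

In dimension $2$, (4) with $m=1$ gives nothing new: a two-dimensional set meets $s\ge2$ parallel lines, and $2s\ge4=2^2$. In dimension $3$ it does: points on three parallel lines have $\beta\le6$, while (3) allows $8$.

Here is the trouble for the guess. "Being on few parallel lines" is not a statement about dimensions of subsets. Take three lines in space, not in one plane. If they are parallel, each line has dimension $1$, two together have dimension $2$, all three have dimension $3$. If instead they pass through a common point, the numbers are the same. A projective map takes one picture to the other by sending the common point to infinity, and it preserves ranks. For $N$ points on each of three concurrent axes, (4) does not help in the same way: with $L=\mathbb Ze_1$ the set $\{ae_i:1\le i\le3,\ 1\le a\le N\}$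 meets $1+2N$ cosets.

To write this down we use linear algebra. For finite nonempty $X\subset\mathbb Z^k$,
$$\dim X=\operatorname{rank}_{\mathbb Q}\{(1,x):x\in X\}-1,\tag{5}$$
because for fixed $x_0\in X$ the span of these vectors is spanned by $(1,x_0)$ and the vectors $(0,x-x_0)$, and $\langle X-X\rangle$ is generated by the $x-x_0$. A rank does not change if each vector is multiplied by its own nonzero scalar. This freedom is what projective maps use. For $d\ge1$, $N\ge2$ and the standard basis $e_1,\dots,e_d$ of $\mathbb Z^d$ put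
$$U_{d,N}=\{ae_i:1\le i\le d,\ 1\le a\le N\}\subset\mathbb Z^d,$$
$$V_{d,N}=\{(N!/a,\,e_i):1\le i\le d,\ 1\le a\le N\}\subset\mathbb Z\times\mathbb Z^d,\qquad\varphi(ae_i)=(N!/a,\,e_i).$$
The set $U_{d,N}$ lies on $d$ lines through the origin, and $V_{d,N}$ lies on $d$ parallel lines.

**Theorem 1 (disproof).** The map $\varphi:U_{d,N}\to V_{d,N}$ is a bijection with $\dim\varphi(U')=\dim U'$ for all nonempty $U'\subset U_{d,N}$. Moreover $\beta(V_{d,N})\le2d$, while $\beta(U_{d,N})\to2^d$ as $N\to\infty$. Hence the conjecture fails in every dimension $d\ge3$. Explicitly, $\beta(U_{3,20})\ge\frac{781}{123}>6\ge\beta(V_{3,20})$.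

By (3), $2^d$ is the largest value that $\beta$ can take in dimension $d$. The "in particular" part of the conjecture fails too, since all dimensions are equal. In low dimension the guess is correct:

**Theorem 2 (the conjecture holds when $\dim V\le2$).** For finite nonempty $U$:

- $\beta(U)=1$ if $\dim U=0$;
- $\beta(U)=2$ if $\dim U=1$;
- $\beta(U)=\min(4,n_U)$ if $\dim U=2$;
- $\beta(U)\ge4$ if $\dim U\ge3$.

Consequently, if $\varphi:U\to V$ satisfies the hypothesis of the conjecture and $\dim V\le2$, then $\beta(V)\le\beta(U)$.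

**Theorem 3 (a 7-point counterexample).** Let $U=\{e_1,2e_1,e_2,2e_2,e_3,2e_3,3e_3\}\subset\mathbb Z^3$ and
$$V=\{(6,e_1),(3,e_1),(6,e_2),(3,e_2),(6,e_3),(3,e_3),(2,e_3)\}\subset\mathbb Z^4,$$
with $\varphi(ae_i)=(6/a,e_i)$. Then $\dim\varphi(U')=\dim U'$ for all nonempty $U'\subset U$, but $\beta(V)\le6<6+\frac2{65}\le\beta(U)$.

Nothing is claimed about whether $7$ is the smallest possible size. The next sections prove the three theorems in this order.

## 4. The easy half: equal dimensions and $\beta(V)\le2d$

**Step 1: $\varphi$ preserves all dimensions.** This step makes the projective map explicit. The map is clearly a bijection. Let $U'\subset U_{d,N}$ be nonempty. The last $d$ coordinates of $\varphi(ae_i)=(N!/a,e_i)$ sum to $1$, so in the vector $(1,\varphi(u))$ the leading $1$ is a fixed linear function of the other coordinates, and deleting it does not change ranks. Thus $\dim\varphi(U')+1$ is the rank of the vectors $(N!/a,e_i)$, $ae_i\in U'$. Dividing the first coordinate by $N!$ is an invertible linear map, so this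 is the rank of the vectors
$$(1/a,\,e_i)=a^{-1}(1,\,ae_i),$$
hence, rescaling each vector, the rank of the vectors $(1,ae_i)$, which is $\dim U'+1$ by (5).

**Step 2: $\beta(V_{d,N})\le2d$.** This is (4) with $m=1$, $s=d$. Directly, for $A=B=\{(x,0):0\le x<M\}$,
$$A+B+V_{d,N}\subset\bigcup_{i=1}^d\{(x,e_i):0\le x\le2M-2+N!\},$$
so $\beta(V_{d,N})\le d(2M-1+N!)/M\to2d$.

Both steps work verbatim for the sets of Theorem 3, with $6$ in place of $N!$ and $d=3$. So there too dimensions are preserved and $\beta(V)\le6$.

## 5. Concurrent lines are expensive: layers and the proof of Theorem 1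

It remains to bound $\beta(U_{d,N})$ from below. A natural thought is induction on $d$ by slicing: $U_{d,N}$ is a copy of $U_{d-1,N}$ in the layer at height $0$, plus $N$ points on the last axis. So let $d\ge2$, let $W\subset\mathbb Z^{d-1}$ be finite and nonempty with $\beta(W)\ge\omega\ge1$, and let
$$U=(W\times\{0\})\cup\{(0,a):1\le a\le N\}\subset\mathbb Z^d.$$

**Step 1: reduction to functions on $\mathbb Z$.** Let $A,B\subset\mathbb Z^d$ be finite and nonempty. Let $A_x,B_x\subset\mathbb Z^{d-1}$ be their layers at last coordinate $x$, and put $f(x)=|A_x|^{1/2}$, $g(x)=|B_x|^{1/2}$. Then $\|f\|_2^2=|A|$ and $\|g\|_2^2=|B|$. Put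
$$h(z)=\max_{x+y=z}f(x)g(y),\qquad H(z)=\max\bigl(\omega h(z),h(z-1),\dots,h(z-N)\bigr).$$
If $x+y=z$ and $A_x,B_y$ are nonempty, the layer of $A+B+U$ at $z$ contains $A_x+B_y+W$, which has at least $\omega f(x)g(y)$ points. If $x+y=z-a$ with $1\le a\le N$, it contains a translate of $A_x+B_y$, which by (2) has at least $f(x)g(y)$ points. Hence
$$|A+B+U|\ge\sum_zH(z).\tag{6}$$
We want a lower bound for $\sum H/(\|f\|\|g\|)$, norms being $\ell^2$ norms. Scaling $f$ or $g$ by a positive constant does not change this quotient. So we divide $f$ and $g$ by their maxima and assume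
$$\max f=\max g=1.$$

**Step 2: a bound from the layer $W$ alone.** This step uses only $H\ge\omega h$. For $0<t\le1$ let $F(t)=|\{f\ge t\}|$, $G(t)=|\{g\ge t\}|$, $\Lambda(t)=|\{h\ge t\}|$. If $0<\rho\le t\le1$, then $\{h\ge\rho\}\supset\{f\ge t\}+\{g\ge\rho/t\}$, and both sets on the right are nonempty because the maxima are $1$. By (1),
$$\Lambda(\rho)\ge F(t)+G(\rho/t)-1\qquad(0<\rho\le t\le1).\tag{7}$$
Since $F(\sqrt\rho)=|\{x:f(x)^2\ge\rho\}|$ and $f\le1$, we have $\int_0^1F(\sqrt\rho)\,d\rho=\sum_xf(x)^2$, and likewise for $g$. So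
$$\int_0^1\bigl(F(\sqrt\rho)+G(\sqrt\rho)\bigr)d\rho=S,\qquad S:=\|f\|^2+\|g\|^2\ge2\|f\|\|g\|.\tag{8}$$
Write $X=\|f\|\|g\|$. Using $\sum_zH(z)=\int_0^\infty|\{H\ge r\}|\,dr$, the inclusion $\{H\ge r\}\supset\{h\ge r/\omega\}$, and (7) with $t=\sqrt\rho$,
$$\sum_zH(z)\ge\int_0^\omega|\{h\ge r/\omega\}|\,dr=\omega\int_0^1\Lambda(\rho)\,d\rho\ge\omega(S-1)\ge\omega(2X-1).\tag{9}$$

This is almost the factor $2\omega$ that we want. The loss is the $-1$, and it is serious when $X$ is small: if $f=g$ is the indicator of one point, then $X=1$ and (9) gives only $\omega$. But then the points on the last axis pay, because they make $N$ extra copies of the biggest layer.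

**Step 3: a bound from the axis.** Since $\max f=\max g=1$, there is $z_0$ with $h(z_0)=1$. Then $H(z_0)\ge\omega$ and $H(z_0+a)\ge1$ for $1\le a\le N$, so
$$\sum_zH(z)\ge N+\omega.\tag{10}$$

**Step 4: combining the two.** If $X\ge\frac{N+2\omega}{2\omega}$, then (9) gives
$$\frac{\sum H}X\ge2\omega-\frac\omega X\ge2\omega-\frac{2\omega^2}{N+2\omega}=\frac{2\omega(N+\omega)}{N+2\omega}.$$
If $X<\frac{N+2\omega}{2\omega}$, then (10) gives $\frac{\sum H}X\ge(N+\omega)\frac{2\omega}{N+2\omega}$, the same number. By (6), in all cases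
$$\beta(U)\ge\frac{2\omega(N+\omega)}{N+2\omega}.\tag{11}$$

**Step 5: induction on $d$.** Let $N\ge2$. In Section 2 we saw $\beta(U_{1,N})\ge2=:\omega_1$. Since $U_{d,N}=(U_{d-1,N}\times\{0\})\cup\{(0,a):1\le a\le N\}$, (11) gives $\beta(U_{d,N})\ge\omega_d$ with
$$\omega_d=\frac{2\omega_{d-1}(N+\omega_{d-1})}{N+2\omega_{d-1}}.$$
Here $\omega_d\ge\omega_{d-1}\ge1$ because $2(N+\omega)\ge N+2\omega$, so (11) may be used at every stage. For fixed $d$ and $N\to\infty$, each step of the recursion doubles in the limit, so $\omega_d\to2^d$. Together with $\beta(U_{d,N})\le2^d$ from (3), $\beta(U_{d,N})\to2^d$.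

The set $U_{d,N}$ has dimension $d$, since $2e_i-e_i=e_i$. For $d\ge3$ we have $2^d>2d\ge\beta(V_{d,N})$, so the conjecture fails for large $N$; the quotient $\beta(U_{d,N})/\beta(V_{d,N})$ is at least $\omega_d/(2d)$, which tends to $2^{d-1}/d$. For $d=3$, $N=20$,
$$\omega_2=\frac{4\cdot22}{24}=\frac{11}3,\qquad\omega_3=\frac{\frac{22}3\cdot\frac{71}3}{\frac{82}3}=\frac{781}{123}>6.$$
This proves Theorem 1. $\blacksquare$

## 6. Dimension at most two: projections, two rows, and the proof of Theorem 2

The upper bounds in Theorem 2 are those of (3). For the lower bounds we want to map an arbitrary group to $\mathbb Z$ or $\mathbb Z^2$ and count there. The naive version considers $\psi(A),\psi(B),\psi(U)$ for a homomorphism $\psi$. It knows that $|\psi(A)+\psi(B)+\psi(U)|\ge\beta(\psi(U))\sqrt{|\psi(A)||\psi(B)|}$, but this counts fibers and ignores that the fibers of $A$ and $B$ have different sizes. We need a weighted version of the definition of $\beta$. It comes from a textbook inequality.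

**Prékopa–Leindler inequality (dimension one, midpoint case).** If $\Theta,P,R:\mathbb R\to[0,\infty)$ are measurable and $\Theta(\frac{x+y}2)\ge\sqrt{P(x)R(y)}$ for all $x,y$, then $\int\Theta\ge\sqrt{\int P\int R}$.

**Lemma 1.** Let $W$ be a finite nonempty subset of a commutative group $Q$, and let $f,g:Q\to[0,\infty)$ be finitely supported. Then
$$\sum_z\ \max_{x+y+w=z,\ w\in W}f(x)g(y)\ \ge\ \beta(W)\|f\|_2\|g\|_2.$$

*Proof.* We may assume $f,g\ne0$. Let $H(z)$ be the summand, and for $r,t>0$ let $\kappa(r)=|\{H\ge r\}|$, $F(t)=|\{f\ge t\}|$, $G(t)=|\{g\ge t\}|$. If $F(t),G(s)>0$, then $\{H\ge ts\}\supset\{f\ge t\}+\{g\ge s\}+W$, and the definition of $\beta(W)$ gives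
$$\kappa(ts)\ge\beta(W)\sqrt{F(t)G(s)}.$$
If $F(t)G(s)=0$ this is trivial. The left side depends on a product, so we substitute $t=e^x$, $s=e^y$ and multiply by $e^{x+y}$. With
$$\Theta(\xi)=\kappa(e^{2\xi})e^{2\xi},\qquad F_1(x)=F(e^x)e^{2x},\qquad G_1(y)=G(e^y)e^{2y}$$
the inequality reads $\Theta(\frac{x+y}2)\ge\beta(W)\sqrt{F_1(x)G_1(y)}$. Prékopa–Leindler, applied to $\Theta/\beta(W)$, gives $\int\Theta\ge\beta(W)\sqrt{\int F_1\int G_1}$. With $r=e^{2\xi}$, $\int\Theta=\frac12\int_0^\infty\kappa(r)\,dr=\frac12\sum_zH(z)$. With $t=e^x$, $\int F_1=\int_0^\infty F(t)\,t\,dt=\frac12\|f\|_2^2$, and likewise $\int G_1=\frac12\|g\|_2^2$. $\square$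

**Lemma 2.** If $\psi:G\to Q$ is a homomorphism of commutative groups and $U\subset G$ is finite and nonempty, then $|A+B+U|\ge\beta(\psi(U))\sqrt{|A||B|}$ for all finite nonempty $A,B\subset G$.

*Proof.* Apply Lemma 1 with $f(x)=|A\cap\psi^{-1}(x)|^{1/2}$, $g(y)=|B\cap\psi^{-1}(y)|^{1/2}$ and $W=\psi(U)$. Then $\|f\|_2^2=|A|$ and $\|g\|_2^2=|B|$. If $x+y+w=z$ with $w\in\psi(U)$ and $f(x)g(y)>0$, the fiber of $A+B+U$ over $z$ contains a translate of $(A\cap\psi^{-1}(x))+(B\cap\psi^{-1}(y))$, so by (2) it has at least $f(x)g(y)$ elements. Sum over $z$. $\square$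

Now we count in $\mathbb Z^2$. A *row* is the set of points with a given second coordinate, the *height* of the row.

**Lemma 3 (two rows).** Let $W\subset\mathbb Z^2$ consist of $n_0\ge1$ points in one row and $n_1\ge1$ points in another row. Let $A,B\subset\mathbb Z^2$ be finite, occupying exactly $m,n\ge1$ rows, and let $\bar a=|A|/m$, $\bar b=|B|/n$. Then
$$|A+B+W|\ge(m+n)\Bigl(\bar a+\bar b+\frac{n_0+n_1-4}2\Bigr).$$
In particular $|A+B+W|\ge k\sqrt{|A||B|}$ if $k=n_0+n_1\in\{3,4\}$.

*Proof.* Translate $W$ and label so that its rows are $W_0$ at height $0$ and $W_1$ at height $t>0$, with $n_0,n_1$ points. Let the rows of $A$ have heights $i_1<\dots<i_m$ and sizes $a_1,\dots,a_m$; those of $B$ heights $j_1<\dots<j_n$ and sizes $b_1,\dots,b_n$.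

**Step 1: many distinct rows in $A+B+W$.** Let $L=m+n-1$ and let $(p_l,q_l)_{l=1}^L$ be a monotone lattice path from $(1,1)$ to $(m,n)$, each step raising one coordinate by $1$. Put $\kappa_l=i_{p_l}+j_{q_l}$, strictly increasing in $l$, and $s_l=a_{p_l}+b_{q_l}$. By (1), $A+B+W$ has at least $s_l+n_0-2$ points in row $\kappa_l$ and at least $s_l+n_1-2$ in row $\kappa_l+t$. The rows $\kappa_l$ and $\kappa_{l'}+t$ may coincide, so we cannot use all of them. But for each $l_0$ the $L+1$ heights
$$\kappa_1<\dots<\kappa_{l_0}<\kappa_{l_0}+t<\dots<\kappa_L+t$$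
are distinct, so
$$|A+B+W|\ge\sum_{l\le l_0}(s_l+n_0-2)+\sum_{l\ge l_0}(s_l+n_1-2).$$

**Step 2: averaging over $l_0=1,\dots,L$.** This makes every $s_l$ count equally. A given $l$ occurs in the first sum for $L-l+1$ values of $l_0$ and in the second for $l$ values, in total $L+1$. Also $\sum_l(L-l+1)=\sum_ll=\frac{L(L+1)}2$. Hence
$$|A+B+W|\ge\Bigl(1+\frac1L\Bigr)\sum_ls_l+\frac{L+1}2(n_0+n_1-4).\tag{12}$$

**Step 3: averaging over the path.** A fixed path can be bad. With $m=n=2$, row sizes $(1,100)$ for $A$ and $(100,1)$ for $B$, the path $(1,1),(1,2),(2,2)$ has $\sum s_l=101+2+101=204$, whereas $L(\bar a+\bar b)=3\cdot101=303$. So we choose the path uniformly at random among all monotone paths. The number of $l$ with $p_l=p$ is $1$ plus the number of second-coordinate steps between the $(p-1)$-st and the $p$-th first-coordinate step (before the first one for $p=1$, after the last one for $p=m$). These $m$ gap counts are exchangeable and have sum $n-1$. So the expected number of $l$ with $p_l=p$ is $1+\frac{n-1}m=\frac Lm$,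 and $\mathbb E\sum_la_{p_l}=\frac Lm\sum_pa_p=L\bar a$. In the same way $\mathbb E\sum_lb_{q_l}=L\bar b$. Taking expectations in (12) and using $L+1=m+n$ gives the first claim.

**Step 4: the cases $k=3,4$.** By the arithmetic-geometric mean inequality $(m+n)(\bar a+\bar b)\ge2\sqrt{mn}\cdot2\sqrt{\bar a\bar b}=4\sqrt{|A||B|}$, which is the case $k=4$. For $k=3$, each $\bar a,\bar b\ge1$, so $\bar a+\bar b\ge2$ and $\bar a+\bar b-\frac12\ge\frac34(\bar a+\bar b)$; hence $|A+B+W|\ge\frac34\cdot4\sqrt{|A||B|}$. $\square$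

**Lemma 4.** Let $W\subset\mathbb Z^2$ be non-collinear. If $|W|=3$ then $\beta(W)\ge3$; if $|W|=4$ then $\beta(W)\ge4$.

*Proof.* Choose a line containing as many points of $W$ as possible, and a basis of $\mathbb Z^2$ whose first vector is primitive in the direction of this line. In the new coordinates the line is a row. If $|W|=3$, the row sizes are $(2,1)$ and Lemma 3 applies. If $|W|=4$, the chosen line has $3$ or $2$ points. In the first case the row sizes are $(3,1)$. In the second every row has at most $2$ points, and the row sizes are $(2,2)$ or $(2,1,1)$. Lemma 3 covers $(3,1)$ and $(2,2)$.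

The case $(2,1,1)$ has three rows, so Lemma 3 does not apply directly. We compress and then look at columns. For finite $X\subset\mathbb Z^2$ let $X'$ be obtained by replacing each nonempty row of $X$, of size $c$, by $\{0,\dots,c-1\}$ at the same height; so $|X'|=|X|$. Denote by $a_i,b_j,w_k$ the sizes of the rows of $A,B,W$ at heights $i,j,k$. The row of $A'+B'+W'$ at height $z$ is the union, over nonempty rows with $i+j+k=z$, of the intervals $\{0,\dots,a_i+b_j+w_k-3\}$. Its size is therefore the largest of the numbers $a_i+b_j+w_k-2$. By (1) the row of $A+B+W$ at height $z$ is at least that large. Hence $|A+B+W|\ge|A'+B'+W'|$. Up to translation,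
$$W'=\{(0,0),(1,0),(0,p),(0,q)\}$$
with $p,q$ distinct and nonzero. It lies in two columns, of sizes $3$ and $1$. Lemma 3 with the coordinates interchanged gives $|A'+B'+W'|\ge4\sqrt{|A'||B'|}=4\sqrt{|A||B|}$. $\square$

**Proof of Theorem 2.** Let $A,B\subset G$ be finite and nonempty. Everything takes place in $\langle A,B,U\rangle\cong T\times\mathbb Z^k$ with $T$ finite. Let $\psi$ be the projection of this group to $\mathbb Z^k$. Its kernel is the torsion subgroup, so $|\psi(U)|=n_U$; since the kernel is finite, $\langle U-U\rangle$ and its image have the same rank, so $\psi(U)$ has affine dimension $\dim U$.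

**Step 1: $\dim U=0$.** Here $\beta(U)\ge1$ always, and $n_U=1$, so (3) gives $\beta(U)=1$.

**Step 2: $\dim U\ge1$ implies $\beta(U)\ge2$.** Some coordinate of $\mathbb Z^k$ separates two points of $\psi(U)$. So we have a homomorphism to $\mathbb Z$ under which $U$ has an image with at least two elements, and such a set has $\beta\ge2$ by Section 2. Lemma 2 gives $|A+B+U|\ge2\sqrt{|A||B|}$. If $\dim U=1$, (3) gives equality.

**Step 3: $\dim U\ge2$ implies $\beta(U)\ge\min(4,n_U)$.** Put $r=\min(4,n_U)$. As $\psi(U)$ has affine dimension at least $2$, $n_U\ge3$ and $r\in\{3,4\}$. Choose $r$ distinct points of $\psi(U)$, three of which, $x,y,z$, are non-collinear. We look for an integer $2\times k$ matrix $M$ that keeps the $r$ points distinct and $x,y,z$ non-collinear. For this it suffices that $\det\bigl(M(y-x),M(z-x)\bigr)\ne0$, and that the first coordinate of $M(u-u')$ is nonzero for any two different chosen points $u,u'$. Each of these expressions is a polynomial in the entries of $M$, and it is not the zero polynomial: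 for the determinant, because $y-x$ and $z-x$ are linearly independent; for the others, because $u-u'\ne0$. The product of finitely many nonzero polynomials is nonzero, so it is nonzero at some integer point. For this $M$, the image of the $r$ points is a non-collinear set of exactly $r$ points in $\mathbb Z^2$, with $\beta\ge r$ by Lemma 4. By monotonicity the image of $U$ has $\beta\ge r$, and Lemma 2 gives $|A+B+U|\ge r\sqrt{|A||B|}$.

If $\dim U=2$, (3) gives $\beta(U)\le\min(4,n_U)$, hence equality. If $\dim U\ge3$, then $n_U\ge4$, so $r=4$ and $\beta(U)\ge4$.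

**Step 4: the consequence for the conjecture.** Let $\varphi:U\to V$ satisfy the hypothesis, with $\dim V\le2$. With $U'=U$ we get $\dim U\ge\dim V$. With $U'=\{u,u'\}$ we get: if $u-u'$ has finite order, so has $\varphi(u)-\varphi(u')$. So $\varphi$ induces a surjection from the classes of $U$ to those of $V$, and $n_V\le n_U$. If $\dim V=0$, then $\beta(V)=1\le\beta(U)$. If $\dim V=1$, then $\dim U\ge1$ and $\beta(V)=2\le\beta(U)$ by Step 2. If $\dim V=2$, then $\dim U\ge2$ and $\beta(V)=\min(4,n_V)\le\min(4,n_U)\le\beta(U)$ by Step 3. $\blacksquare$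

In dimension $3$, projecting to $\mathbb Z^2$ cannot tell $6$ from $8$, since by (3) every subset of $\mathbb Z^2$ has $\beta\le4$. So for Theorem 3 we go back to layers.

## 7. Level sets of $h$ and the seven-point example

Let $U$ be as in Theorem 3. Section 4 showed that dimensions are preserved and $\beta(V)\le6$; we must bound $\beta(U)$ from below. The layer of $U$ at third coordinate $0$ is $W=\{e_1,2e_1,e_2,2e_2\}$, non-collinear with four points, so $\beta(W)\ge4$ by Lemma 4. The layers at $1,2,3$ are single points on the axis. So Section 5 applies with $\omega=4$.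

With $N$ points on the axis, (11) gives $\frac{8(N+4)}{N+8}$, which exceeds $6$ exactly when $N>8$. For $N=9$ it is $\frac{104}{17}>6$. Together with the map $ae_i\mapsto(9!/a,e_i)$ and Section 4, this already yields a counterexample with $4+9=13$ points. For $N=3$, however, (11) gives only $\frac{56}{11}<6$. The loss is in how (11) was derived: it takes the better of (9) and (10), but (9) ignores the axis entirely and (10) uses it only at the top level of $h$. We now let the axis act on every level set of $h$.

Keep the notation of Section 5 with $\omega=4$, $N=3$ and $\max f=\max g=1$, so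
$$H(z)=\max\bigl(4h(z),h(z-1),h(z-2),h(z-3)\bigr).$$
Since $S\ge2\|f\|\|g\|$, the number $6$ corresponds to $\sum H\ge3S$. By (9), $\sum H\ge4S-4$, which is larger than $3S$ as soon as $S>4$. So the plan is to prove $\sum H\ge3S+\frac1{16}$ for all $f,g$ and then combine. Put
$$\ell(\rho)=\Lambda(\rho)-1\qquad(0<\rho\le1),$$
a nonincreasing, nonnegative, integer-valued function.

**Step 1: lower bound for $\sum H$ in terms of $\ell$.** For $0<r\le4$, $\{H\ge r\}\supset\{h\ge r/4\}$, a set of $\ell(r/4)+1$ elements. For $0<r\le1$ also $\{H\ge r\}\supset\{h\ge r\}+\{0,1,2,3\}$, a set of at least $\Lambda(r)+3=\ell(r)+4$ elements by (1). Writing $r=4\rho$,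
$$\sum_zH(z)\ge4+4\int_{1/4}^1\ell(\rho)\,d\rho+4\int_0^{1/4}\max\bigl(\ell(\rho),\,\ell(4\rho)+3\bigr)d\rho.\tag{13}$$

**Step 2: upper bound for $S$ in terms of $\ell$.** By (7) with $t=\sqrt\rho$, $F(\sqrt\rho)+G(\sqrt\rho)\le\Lambda(\rho)+1=\ell(\rho)+2$. A second bound is better when $\ell(\sqrt\rho)$ is small: apply (7) with $\sqrt\rho$ in place of $\rho$. Taking $t=\sqrt\rho$ and using $G(1)\ge1$ gives $F(\sqrt\rho)\le\Lambda(\sqrt\rho)$; taking $t=1$ and using $F(1)\ge1$ gives $G(\sqrt\rho)\le\Lambda(\sqrt\rho)$. So $F(\sqrt\rho)+G(\sqrt\rho)\le2\ell(\sqrt\rho)+2$. By (8),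
$$S\le2+\int_0^1\min\bigl(\ell(\rho),\,2\ell(\sqrt\rho)\bigr)d\rho.\tag{14}$$

**Step 3: the quantity to estimate.** Write $y=\ell(\rho)$, $k=\ell(\sqrt\rho)$ and, for $\rho\le\frac14$, $q=\ell(4\rho)$. By monotonicity $k\le y$ and $q\le y$. From (13) and (14),
$$\sum_zH(z)-3S\ge-2+\Delta,\qquad\Delta=\int_0^1D(\rho)\,d\rho,\tag{15}$$
$$D=4y-3\min(y,2k)\quad(\tfrac14<\rho\le1),\qquad D=4\max(y,q+3)-3\min(y,2k)\quad(0<\rho\le\tfrac14).$$
As a check, if $f=g$ is the indicator of a point, then $\ell=0$, $\Delta=12\cdot\frac14=3$, and $\sum H-3S=7-6=1=-2+\Delta$.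

**Claim.** $\Delta\ge2+\frac1{16}$.

**Step 4: pointwise bounds for $D$.**

(i) For $\rho>\frac14$: $D\ge4y-3y=y$, and $D=4y$ if $k=0$.

(ii) For $\rho\le\frac14$: $D\ge4\max(y,q+3)-3y\ge q+3$. Indeed, if $y\le q+3$ the middle term is $4(q+3)-3y\ge q+3$, and if $y>q+3$ it is $y>q+3$. Also $D\ge4(q+3)-6k\ge12-6k$. So $D\ge12$ if $k=0$, and $D\ge6$ if $k\le1$.

(iii) For $\rho\le\frac1{16}$: $\sqrt\rho\ge4\rho$, so $k\le q$. By (ii), $D\ge q+3\ge k+3$ and $D\ge4(q+3)-6k\ge12-2k$. For $k\ge3$ the first and for $k\le3$ the second gives $D\ge6$.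

**Step 5: set-up of the integrals.** Let $R_0,R_1,R_2$ be the integrals of $D$ over $(0,\frac1{16}]$, $(\frac1{16},\frac14]$, $(\frac14,1]$, so $\Delta=R_0+R_1+R_2$. By (iii),
$$R_0\ge\tfrac6{16}=\tfrac38.\tag{16}$$
Let $w=\sup\{\rho:\ell(\rho)\ge1\}$ and $b=\sup\{\rho:\ell(\rho)\ge2\}$, with $\sup\emptyset=0$; so $0\le b\le w\le1$. By monotonicity, $\ell\ge1$ on $(0,w)$, $\ell=0$ on $(w,1]$, $\ell\ge2$ on $(0,b)$, and $\ell\le1$ on $(b,1]$. Finitely many values of $\rho$ do not matter for the integrals, and we ignore them. Write $x^+=\max(x,0)$. Then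
$$\int_{1/4}^1\ell\,d\rho\ge(w-\tfrac14)^++(b-\tfrac14)^+ .$$

The integral $R_2$ can be bounded once for all cases. If $w\le\frac12$, then for $\rho>\frac14$ we have $\sqrt\rho>\frac12\ge w$, so $k=0$ and $D=4y$ by (i); hence
$$R_2\ge4(w-\tfrac14)^++4(b-\tfrac14)^+\qquad(w\le\tfrac12).\tag{17}$$
If $w>\frac12$, then $w^2>\frac14$, and on $(w^2,w)$ we have $k=0$ and $y\ge1$, so $D=4y\ge y+3$ there, while $D\ge y$ on all of $(\frac14,1]$; hence
$$R_2\ge(w-\tfrac14)+(b-\tfrac14)^++3(w-w^2)\qquad(w>\tfrac12).\tag{18}$$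

What remains is $R_1$. All functions of $b$ and $w$ below are concave quadratics, so their minimum over an interval is at an endpoint.

**Step 6: Case $b\le\frac14$.** For $\rho\in(\frac1{16},\frac14]$, $\sqrt\rho>\frac14\ge b$, so $k\le1$ and $D\ge6$ by (ii); moreover $D\ge12$ if $\sqrt\rho>w$.

If $w\le\frac12$, put $w'=\max(w,\frac14)$, so that $w'^2\in[\frac1{16},\frac14]$ and $D\ge12$ for $w'^2<\rho\le\frac14$. Then
$$R_1\ge6\bigl(w'^2-\tfrac1{16}\bigr)+12\bigl(\tfrac14-w'^2\bigr)=\tfrac{21}8-6w'^2,$$
and (17) gives $R_2\ge4w'-1$. With (16), $\Delta\ge2+4w'-6w'^2$. At $w'=\frac14,\frac12$ this is $\frac{21}8,\frac52$. So $\Delta\ge\frac52$.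

If $w>\frac12$, then $R_1\ge6\cdot\frac3{16}=\frac98$, and (18) gives $R_2\ge(w-\frac14)+3(w-w^2)$. So $\Delta\ge\frac54+4w-3w^2$. At $w=\frac12,1$ this is $\frac52,\frac94$. So $\Delta\ge\frac94$.

**Step 7: Case $\frac14<b\le\frac12$.** Here $\frac1{16}<\frac b4\le b^2\le\frac14$. On $(\frac1{16},\frac b4)$ we have $4\rho<b$, so $q\ge2$ and $D\ge5$. On $(\frac b4,b^2]$, $D\ge3$. On $(b^2,\frac14]$, $\sqrt\rho>b$, so $k\le1$ and $D\ge6$. Hence
$$R_1\ge5\bigl(\tfrac b4-\tfrac1{16}\bigr)+3\bigl(b^2-\tfrac b4\bigr)+6\bigl(\tfrac14-b^2\bigr)=\tfrac{19}{16}+\tfrac b2-3b^2.\tag{19}$$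

If $w\le\frac12$, then on $(w^2,\frac14]\subset(b^2,\frac14]$ we have $\sqrt\rho>w$, so $k=0$ and $D\ge12$ instead of $6$. This adds $6(\frac14-w^2)$ to the right side of (19). With (16) and (17),
$$\Delta\ge\tfrac38+\tfrac{19}{16}+\tfrac b2-3b^2+\tfrac32-6w^2+4w+4b-2=\tfrac{17}{16}+\bigl(\tfrac92b-3b^2\bigr)+\bigl(4w-6w^2\bigr).$$
For $b,w\in[\frac14,\frac12]$ the first bracket has endpoint values $\frac{15}{16},\frac32$ and the second $\frac58,\frac12$. So $\Delta\ge\frac{17}{16}+\frac{15}{16}+\frac12=\frac52$.

If $w>\frac12$, then (16), (18) and (19) give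
$$\Delta\ge\tfrac38+\tfrac{19}{16}+\tfrac b2-3b^2+w+b-\tfrac12+3w-3w^2=\tfrac{17}{16}+\bigl(\tfrac32b-3b^2\bigr)+\bigl(4w-3w^2\bigr).$$
On $b\in[\frac14,\frac12]$ the first bracket has endpoint values $\frac3{16},0$; on $w\in[\frac12,1]$ the second has endpoint values $\frac54,1$. So $\Delta\ge\frac{17}{16}+0+1=2+\frac1{16}$.

**Step 8: Case $b>\frac12$.** Then $w\ge b>\frac12$. Use $D\ge3+q$ from (ii) on $(\frac1{16},\frac14]$, with $q\ge1$ for $\rho<\frac w4$ and $q\ge2$ for $\rho<\frac b4$; both $\frac w4$ and $\frac b4$ lie in $(\frac1{16},\frac14]$. So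
$$R_1\ge\tfrac9{16}+\bigl(\tfrac w4-\tfrac1{16}\bigr)+\bigl(\tfrac b4-\tfrac1{16}\bigr).$$
With (16) and (18),
$$\Delta\ge\tfrac5{16}+\tfrac54b+\tfrac{17}4w-3w^2\ge\tfrac{15}{16}+\tfrac{17}4w-3w^2,$$
using $b\ge\frac12$. At $w=\frac12,1$ this is $\frac{37}{16},\frac{35}{16}$. So $\Delta\ge\frac{35}{16}>2+\frac1{16}$. The claim is proved.

**Step 9: conclusion.** By (15) and the claim, and by (9) with $\omega=4$,
$$\sum_zH(z)\ge3S+\tfrac1{16},\qquad\sum_zH(z)\ge4S-4.$$
If $S\ge\frac{65}{16}$, the second inequality gives $\sum H\ge(4-\frac4S)S\ge(4-\frac{64}{65})S=(3+\frac1{65})S$. If $S\le\frac{65}{16}$, then $\frac1{16}\ge\frac S{65}$, and the first gives $\sum H\ge(3+\frac1{65})S$ again. Since $S\ge2\|f\|\|g\|$,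
$$\sum_zH(z)\ge\Bigl(6+\frac2{65}\Bigr)\|f\|\|g\|.$$
Both sides scale in the same way in $f$ and in $g$, so this holds without the normalization as well. By (6), $|A+B+U|\ge(6+\frac2{65})\sqrt{|A||B|}$ for all finite nonempty $A,B\subset\mathbb Z^3$. Hence
$$\beta(U)\ge6+\tfrac2{65}>6\ge\beta(V),$$
which proves Theorem 3. $\blacksquare$
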